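# Nine vertex classes on an affine plane: four colors that four monochromatic paths cannot cover

## A four-coloring of $K_{111M}$ on the points of $AG(2,3)$

We begin with an edge-coloring. Everything else in the lecture is about what it does to paths.

The affine plane $AG(2,3)$ has as points the nine elements $(x,y)$ of $\mathbb F_3^2$. Its lines are the solution sets of the equations $y=mx+c$ and $x=c$. Every line has 3 points, and two distinct points lie on exactly one common line. A *direction* is a class of parallel lines. There are four directions, and each consists of 3 lines that partition the nine points. Two lines of different directions meet in exactly one point.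

Put $a=(0,0)$, $b=(1,0)$, $c=(0,1)$. These three points are not collinear, so the lines $bc$, $ac$, $ab$ have three different directions, which we call $\delta_a,\delta_b,\delta_c$ respectively. Thus $\delta_v$ is the direction of the side opposite $v$. The fourth direction is $\delta_0$. Here are all twelve lines.

- Direction $\delta_c$ ($y$ constant): $\{a,b,(2,0)\}$, $\{c,(1,1),(2,1)\}$, $\{(0,2),(1,2),(2,2)\}$.
- Direction $\delta_b$ ($x$ constant): $\{a,c,(0,2)\}$, $\{b,(1,1),(1,2)\}$, $\{(2,0),(2,1),(2,2)\}$.
- Direction $\delta_a$ ($x+y$ constant): $\{b,c,(2,2)\}$, $\{a,(1,2),(2,1)\}$, $\{(1,1),(2,0),(0,2)\}$.
- Direction $\delta_0$ ($x-y$ constant): $\{a,(1,1),(2,2)\}$, $\{b,(2,1),(0,2)\}$, $\{c,(1,2),(2,0)\}$.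

The points $a,b,c$ are called *heavy*, the other six *light*. Fix an integer $M\ge 6$ and put $\kappa=7M$. Replace each point $v$ by a set $V_v$ of vertices, all these sets being disjoint:

- if $v$ is light, then $|V_v|=M$;
- if $v$ is heavy, then $V_v=X_v\cup Y_v$ is a disjoint union with $|Y_v|=\kappa$ and $|X_a|=3\kappa$, $|X_b|=4\kappa$, $|X_c|=5\kappa$.

So $|V_a|,|V_b|,|V_c|$ are $4\kappa,5\kappa,6\kappa$. Let $Z$ be the union of the light classes, so $|Z|=6M$. The total number of vertices is $n=6M+15\kappa=111M$. The colors are the four directions, and the edges of the complete graph on these vertices are colored as follows.

- An edge between $V_v$ and $V_w$ with $v\neq w$ gets the direction of the line $vw$.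
- For heavy $v$, edges inside $X_v$ get $\delta_0$. Edges inside $Y_v$ and edges between $X_v$ and $Y_v$ get $\delta_v$.
- Edges inside light classes are colored arbitrarily.

This coloring has the property that *any four vertex-disjoint monochromatic paths leave at least $M-4$ vertices uncovered*. Before proving this, we say why one would want such a thing.

## The conjecture on $kt$ monochromatic paths, and what is proved about it

All colorings are edge-colorings. A graph is *$t$-edge-colored* if each edge has one of $t$ colors. A *monochromatic path* is a path whose edges all have the same color. The empty graph and a one-vertex graph count as paths of any color, and a single edge is a path in its own color. Paths in a family are always vertex disjoint, and "$r$ paths" includes "fewer than $r$", since empty paths are allowed. We write $\overline G$ for the complement of $G$; "subgraph" does not mean "induced subgraph".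

The following conjecture comes from Balogh, Barát, Gerbner, Gyárfás and Sárközy, "Partitioning 2-edge-colored graphs by monochromatic paths and cycles", arXiv:1509.05544 (2015).

**Conjecture.** Let $H$ be a graph with chromatic number $k+1$ (where $k\ge1$) and let $G$ be a $t$-edge-colored graph on $n$ vertices such that $H$ is not a subgraph of $\overline G$. Then there exists a constant $c=c(H,k,t)$ such that $kt$ vertex-disjoint monochromatic paths of $G$ cover at least $n-c$ vertices.

The constant may depend only on $H,k,t$, not on $n$, on $G$ or on the coloring. To read the hypothesis, take $H=K_2$, so $k=1$: then $\overline G$ has no edge, $G$ is complete, and the conjecture says that $t$ monochromatic paths cover all but a bounded number of vertices of a $t$-colored $K_n$. For $H=K_{k+1}$ the hypothesis says that $G$ has no $k+1$ pairwise nonadjacent vertices.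

We will show that the conjecture is false for every $k\ge 1$, every $H$ with $\chi(H)=k+1$ and every $t\ge4$, with a linear number of vertices left over. The following notion organizes the argument.

**Definition.** A pair $(t,r)$ is *bad* if there are $\varepsilon>0$ and arbitrarily large $n$ such that some $t$-edge-coloring of $K_n$ has the property that any $r$ vertex-disjoint monochromatic paths leave at least $\varepsilon n$ vertices uncovered.

For instance, $(1,0)$ is bad with $\varepsilon=1$, because zero paths cover nothing. The pair $(2,1)$ is bad: color all edges inside a set of $2a$ vertices red, and all edges meeting a further set $A$ of $a$ vertices blue. A red path misses $A$. On a blue path, no two vertices outside $A$ are adjacent, so it covers at most $a+(a+1)$ vertices. Hence at least $a-1$ of the $3a$ vertices are missed by any single path.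

**Theorem 1 (disproof).** $(t,t)$ is bad for every $t\ge4$. Consequently, for all $k\ge1$ and $t\ge4$ there are $\varepsilon>0$ and arbitrarily large $n$ for which some $n$-vertex $t$-edge-colored graph $G$, a disjoint union of $k$ complete graphs, has the property that any $kt+k-1$ (in particular any $kt$) vertex-disjoint monochromatic paths miss at least $\varepsilon n$ vertices. Here $\overline G$ is complete $k$-partite, hence $k$-colorable, so it contains no graph $H$ with $\chi(H)=k+1$. So for $t\ge4$ no constant $c(H,k,t)$ exists, for any $H$.

**Theorem 2 (stronger quantitative form).** If $p\ge5$ is prime and $t\ge p+1$, then $\bigl(t,\,t+\frac{p-5}2\bigr)$ is bad. Hence, taking the largest prime $p\le t-1$ (so $p=(1-o(1))t$ by the prime number theorem), even $(\frac32-o(1))kt$ paths do not suffice as $t\to\infty$, for every $k$ and every $H$ with $\chi(H)=k+1$.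

**Theorem 3 (positive case).** For $t=1$ the conjecture is true for all $k$ and $H$.

## Complete graphs with one, two and three colors

For $H=K_2$ and $t=1$, a complete graph has a Hamiltonian path, so one path covers everything. For $t=2$ two paths suffice, and this can be done by hand.

**Observation.** The vertices of every $2$-colored $K_n$ can be partitioned into a red path and a blue path, one of them possibly empty.

*Proof.* Induct on $n$; the case $n=1$ is clear. Remove a vertex $v$ and partition the rest into a red path $R$ and a blue path $B$. If one of them is empty, let $v$ alone take its place. Otherwise let $x$ and $y$ be the last vertices of $R$ and $B$. If $vx$ is red, append $v$ to $R$; if $vy$ is blue, append $v$ to $B$. In the remaining case $vx$ is blue and $vy$ is red, and we look at $xy$. If $xy$ is red, then $R$ followed by $y,v$ is a red path, and $B$ loses its last vertex $y$. If $xy$ is blue, then $B$ followed by $x,v$ is a blue path, and $R$ loses its last vertex $x$. $\square$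

The two-color statement is due to Gerencsér and Gyárfás (1967). For $t=3$, three paths cover everything by Pokrovskiy, *J. Combin. Theory Ser. B* 106 (2014). Together with Theorem 1 this says that *for $H=K_2$ the conjecture holds if and only if $t\le3$*. For $t=2$, $k=1$ it holds for every bipartite $H$ (Balogh, Barát, Gerbner, Gyárfás, Sárközy, *Combinatorica* 2014). These notes do not decide the cases $t=2$, $k\ge2$, nor $t=3$ for general $H$; they are not needed to refute the conjecture.

## Successors on a path, extra colors, disjoint copies

The only obstruction to covering that we ever use is this: if the vertices of a large set $I$ can be separated on the paths only by vertices of a small set $J$, then the paths cannot cover $I$.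

**Counting principle (★).** Let $Q_1,\dots,Q_j$ be disjoint paths and $I,J$ disjoint vertex sets such that in each $Q_i$ every path-neighbor of a vertex of $I$ lies in $J$. Then
$$\Bigl|I\cap\bigcup_i Q_i\Bigr|\le|J|+j .$$

*Proof.* Orient each path. Every vertex of $I\cap Q_i$, except possibly the last vertex of $Q_i$, has a successor, and this successor lies in $J$. Distinct vertices have distinct successors. So at most $|J|$ vertices of $I$ have a successor, and at most $j$ have none. $\square$

On a path that does not meet $I$, or that has only one vertex, the hypothesis is vacuous. We use this constantly.

The next lemma produces bad pairs from bad pairs: a new color can be added at the price of one new path.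

**Lemma 1.** If $(t,r)$ is bad, then $(t+1,r+1)$ is bad.

*Proof.* Let $K$ be a $t$-colored $K_n$ in which any $r$ paths miss at least $\varepsilon n$ vertices, with $n$ large; clearly $\varepsilon\le1$. Add a set $A$ of $a=\lceil\varepsilon n/2\rceil$ new vertices and give all edges meeting $A$ the new color $t+1$. Take any $r+1$ disjoint monochromatic paths.

Suppose first that no path with at least 2 vertices meets $A$. Then $A$ is met only by one-vertex paths, so at least $a-r-1\ge\varepsilon n/2-r-1$ vertices of $A$ are uncovered.

Otherwise let $j\ge1$ be the number of paths with at least 2 vertices that meet $A$. Such a path has an edge meeting $A$, so its color is $t+1$. Since $V(K)$ spans no edge of color $t+1$, on these paths every neighbor of a vertex of $V(K)$ lies in $A$. By (★) with $I=V(K)$, $J=A$, these paths cover at most $a+j\le a+r+1$ vertices of $K$. The other paths number at most $r$. Each is a single vertex of $A$ or a monochromatic path of $K$ in an old color, so together they leave at least $\varepsilon n$ vertices of $K$ uncovered. Hence at least $\varepsilon n-a-r-1\ge\varepsilon n/2-r-2$ vertices of $K$ are uncovered.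

In both cases at least $\varepsilon n/2-r-2$ vertices are uncovered. This is at least $\varepsilon n/4$ once $n\ge4(r+2)/\varepsilon$. Since $a\le n$, it is then at least $\frac{\varepsilon}8(n+a)$, where $n+a$ is the number of vertices of the new graph. $\square$

Starting from $(1,0)$, Lemma 1 shows that $(t,t-1)$ is bad for every $t$. To refute the conjecture for $H=K_2$ we must gain one more path, and by Lemma 1 it is enough to do so for a single $t$ to get all larger $t$. The construction of the first section does it at $t=4$.

The second lemma passes from $k=1$ to general $k$.

**Lemma 2.** If $(t,r)$ is bad with constant $\varepsilon$, then in the disjoint union $G$ of $k$ copies of the corresponding $K_n$, any $k(r+1)-1$ disjoint monochromatic paths miss at least $\varepsilon n=(\varepsilon/k)|V(G)|$ vertices.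

*Proof.* Each path lies in one copy. If every copy contained at least $r+1$ of the paths, there would be at least $k(r+1)$ paths. So some copy contains at most $r$ of them, and in that copy at least $\varepsilon n$ vertices are missed. $\square$

## Each path lives on a line

We return to the coloring of $K_{111M}$ and record what a monochromatic path can look like.

Let an edge have color $\delta$. If it joins $V_v$ and $V_w$ with $v\ne w$, then $v,w$ lie on a common line of direction $\delta$. If it lies inside $V_v$, take the line of direction $\delta$ through $v$. Either way both ends lie in $\bigcup_{v\in L}V_v$ for a line $L$ of direction $\delta$. Since the lines of direction $\delta$ partition the points, $L$ is unique, and two edges of color $\delta$ that share a vertex have the same $L$. So every monochromatic path of color $\delta$ with at least 2 vertices lies in $\bigcup_{v\in L}V_v$ for a unique line $L$ of direction $\delta$, which we call *the line of the path*. To a one-vertex path in $V_v$ we assign an arbitrary line through $v$. The *direction* of a path is the direction of its line. A path meets only classes of points on its line.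

So any family of four paths that meets every class gives a cover of the nine points by at most four lines. Three parallel lines already cover the plane, so counting lines alone cannot show that four paths fail. What blocks the paths must be the coloring inside the heavy classes together with the sizes of these classes.

## Two fillings of the heavy classes that fail

The natural first try is to color each heavy class inside with one color. Keep the sizes $4\kappa,5\kappa,6\kappa$ and all colors between different classes.

**All of $V_v$ colored $\delta_0$.** Each of the three lines of direction $\delta_0$ contains exactly one heavy point and two light points. On such a line, alternate in color $\delta_0$ between the two light classes, which have the same size $M$, and then enter the heavy class, which is a clique in color $\delta_0$, and run through it. Three paths cover everything.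

**All of $V_v$ colored $\delta_v$.** Now the three lines of direction $\delta_0$ are useless, because each $V_v$ is independent in color $\delta_0$. But four paths still cover everything.

- On $y=2$: the path cycles through the three light classes of size $M$ and covers them.
- On $y=0$: the path alternates between $V_a\cup V_{(2,0)}$ and a subset of $V_b$ of size $|V_a|+M=4\kappa+M\le5\kappa$. It covers $V_a\cup V_{(2,0)}$ and leaves a set $D\subseteq V_b$ with $|D|=\kappa-M$.
- On the line $bc$: choose $D'\subseteq V_c$ with $|D'|=|D|$, and alternate between $D$ and $D'$ in color $\delta_a$.
- On $y=1$: alternate between $V_{(1,1)}$ and $V_{(2,1)}$, then run through $V_c\setminus D'$, a clique in the color $\delta_c$ of this line.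

The second filling breaks at one definite place. In direction $\delta_v$ the class $V_v$ is a clique, so it can be covered whatever part of it has been used elsewhere. Hence $V_v$ can lend vertices to a fourth path, here to repair the imbalance between $V_a$ and $V_b$. Changing the sizes does not help: the same four paths work whenever $|V_a|+M\le|V_b|\le|V_c|$.

The split $V_v=X_v\cup Y_v$ repairs both failures at once. In color $\delta_0$ the part $Y_v$ is independent and has only light neighbors, so the direction $\delta_0$ is blocked. In color $\delta_v$ the large part $X_v$ is independent and has only $Y_v$, of size $\kappa$, and light vertices to alternate with, so $V_v$ can no longer absorb itself. The following three facts say this precisely, for heavy $v$; "independent in color $\delta$" means spanning no edge of color $\delta$.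

**(F1)** If $\delta\notin\{\delta_0,\delta_v\}$, then $V_v$ is independent in color $\delta$. Indeed only $\delta_0$ and $\delta_v$ occur inside $V_v$.

**(F2)** $Y_v$ is independent in color $\delta_0$, and all its $\delta_0$-neighbors lie in $Z$. Inside $Y_v$ and between $Y_v$ and $X_v$ the color is $\delta_v$. A $\delta_0$-edge leaving $V_v$ goes to a point of the $\delta_0$-line through $v$. This line contains no other heavy point, because the lines joining heavy points have directions $\delta_a,\delta_b,\delta_c$.

**(F3)** $X_v$ is independent in color $\delta_v$, and all its $\delta_v$-neighbors lie in $Y_v\cup Z$. Inside $X_v$ the color is $\delta_0$. The $\delta_v$-line through $v$ is parallel to the line through the other two heavy points and different from it, so it contains neither of them.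

## Covers of $AG(2,3)$ by at most four lines

We need to know which sets of lines four paths can use.

**Lemma 3.** Let $F$ be a set of at most $4$ lines of $AG(2,3)$ covering all $9$ points. Then $F$ contains a full parallel class (3 lines), or $F$ consists of the 4 lines through one point.

*Proof.* Consider a line $\ell\notin F$. Its 3 points are covered by members of $F$, each of which meets $\ell$ in at most one point. So at least three members of $F$ meet $\ell$, and $\ell$ is parallel to at most $|F|-3\le1$ members of $F$.

Suppose $F$ contains two parallel lines. If the third line of their class were not in $F$, it would be parallel to two members of $F$, which is impossible. So $F$ contains the whole class.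

Suppose instead that $F$ has at most one line in each direction. Take $m\in F$ and a parallel line $m'\ne m$. Then $m'\notin F$ and $m'$ is parallel to a member of $F$, so $1\le|F|-3$, that is, $|F|=4$. The four lines have different directions, so any two of them meet in exactly one point. Let $\mu_x\ge1$ be the number of lines of $F$ through $x$. Counting incidences, and counting pairs of lines by their common point,
$$\sum_x(\mu_x-1)=12-9=3,\qquad \sum_x\binom{\mu_x}2=\binom42=6 .$$
Put $\mu=\max_x\mu_x$. Since $\binom{\mu_x}2=\frac{\mu_x}2(\mu_x-1)\le\frac\mu2(\mu_x-1)$, we get $6\le\frac\mu2\cdot3$, so $\mu\ge4$, and all four lines pass through one point. $\square$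

## Four paths leave $M-4$ vertices uncovered

**Claim.** In the coloring of $K_{111M}$, any 4 disjoint monochromatic paths leave at least $M-4$ vertices uncovered.

*Proof.* Suppose that 4 paths leave $c_0$ vertices uncovered, with $c_0+4<M$. Then
$$6M+4+c_0<7M=\kappa. \tag{1}$$

**Step 0: a uniform inequality and the line cover.** This step turns (★) into the form used in every case, and brings in Lemma 3. Let $I,J'$ be disjoint sets of vertices, both disjoint from $Z$, and suppose that on each of the four paths every path-neighbor of a vertex of $I$ lies in $J'\cup Z$. At least $|I|-c_0$ vertices of $I$ are covered, so (★) with $J=J'\cup Z$ gives $|I|-c_0\le|J'|+6M+4$. By (1),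
$$|I|<|J'|+\kappa. \tag{2}$$
Moreover each class has at least $M>c_0$ vertices, so it is met by a path. Hence the set $F$ of the lines of the (nonempty) paths covers all nine points, $|F|\le4$, and Lemma 3 applies. Either $F$ contains all lines of direction $\delta_0$, or all lines of direction $\delta_v$ for some heavy $v$, or $F$ is the set of four lines through a point. We rule these out in turn.

**Step 1: $F$ does not contain all lines of direction $\delta_0$.** This step uses the part $Y_v$. If it did, at least three paths would have direction $\delta_0$, so at most one path would have another direction. The line of that path, if there is one, misses some heavy $v$, since $a,b,c$ are not collinear. So $V_v$ is met only by paths of direction $\delta_0$. By (F2), inequality (2) applies with $I=Y_v$, $J'=\emptyset$ and gives $\kappa<\kappa$, a contradiction.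

**Step 2: $F$ does not contain all lines of direction $\delta_v$, $v$ heavy.** This is the situation that defeated the one-color filling; here $X_v$ and the sizes do the work. Suppose $F$ contains these lines, and let $u,w$ be the other two heavy points. At least three paths have direction $\delta_v$, so there is at most one path $R$ of another direction; let $\ell$ be its line.

If $R$ does not exist or $v\notin\ell$, then $V_v$ is met only by paths of direction $\delta_v$. By (F3) we may use (2) with $I=X_v$, $J'=Y_v$, and get $3\kappa\le|X_v|<2\kappa$, a contradiction. So $R$ exists and $v\in\ell$. As $a,b,c$ are not collinear, $\ell$ contains at most one of $u,w$.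

*Suppose $\ell$ contains neither $u$ nor $w$.* Then $V_u$ and $V_w$ are met only by paths of direction $\delta_v$. Both are independent in color $\delta_v$ by (F1), since $\delta_v\notin\{\delta_0,\delta_u\}$ and $\delta_v\notin\{\delta_0,\delta_w\}$. The $\delta_v$-line through $u$ and through $w$ is the line $uw$. So the $\delta_v$-neighbors of $V_u$ lie in $V_w\cup Z$ and those of $V_w$ lie in $V_u\cup Z$. Using (2) twice, $|V_u|<|V_w|+\kappa$ and $|V_w|<|V_u|+\kappa$. But $|V_a|,|V_b|,|V_c|$ pairwise differ by at least $\kappa$, a contradiction.

*Suppose $\ell$ contains exactly one of $u,w$; name it $u$.* Then $\ell=uv$ has direction $\delta_w$, and $w\notin\ell$. Take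
$$I=X_v\cup V_w,\qquad J'=Y_v\cup V_u .$$
We check the hypothesis of (2). On paths of direction $\delta_v$, neighbors of $X_v$ lie in $Y_v\cup Z$ by (F3). Further, $V_w$ is independent in color $\delta_v$ by (F1), with neighbors in $V_u\cup Z$, because $uw$ is the $\delta_v$-line through $w$. On $R$, whose line is $uv$, no vertex of $V_w$ occurs. The class $V_v$ is independent in its color $\delta_w$ by (F1), so neighbors of $X_v$ on $R$ lie in $V_u\cup Z$. Hence (2) gives
$$|X_v|+|X_w|+\kappa<\kappa+(|X_u|+\kappa)+\kappa,\qquad\text{that is,}\qquad |X_v|+|X_w|<|X_u|+2\kappa .$$
But $|X_v|+|X_w|-|X_u|\ge(3+4-5)\kappa=2\kappa$, a contradiction.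

**Step 3: $F$ is not the set of four lines through a point $x$.** This step disposes of the pencils. If $F$ were such a set, each of its lines would be the line of exactly one path.

*Suppose $x=v$ is heavy*, and let $u,w$ be the other heavy points. The only line of $F$ through $u$ is $vu$, so $V_u$ is met only by the path on $vu$, of direction $\delta_w$. Likewise $V_w$ is met only by the path on $vw$, of direction $\delta_u$. By (F1) the two classes are independent in these colors. So on these paths neighbors of $V_u$, respectively $V_w$, lie in $V_v\cup Z$. By (2) with $I=V_u\cup V_w$, $J'=V_v$, we have $|V_u|+|V_w|-|V_v|<\kappa$. But this quantity is at least $(4+5-6)\kappa=3\kappa$, a contradiction.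

*Suppose $x$ is light.* We first find a heavy $v$ such that the line $xv$ contains no other heavy point. The point $x$ lies on at most one of the lines $ab,bc,ca$, since two of these meet only in a heavy point. If $x$ lies on one of them, say on the line $uw$, let $v$ be the third heavy point. If $xv$ contained $u$ or $w$, then $xv$ would have two points in common with $uw$, so it would be the line $uw$, which does not contain $v$. If $x$ lies on none of the three lines, any $v$ will do, because a second heavy point on $xv$ would put $x$ on one of the three lines.

Now $V_v$ is met only by the path on $xv$; let $d$ be its direction. If $d=\delta_0$, then (F2) and (2) with $I=Y_v$, $J'=\emptyset$ give $\kappa<\kappa$. If $d\ne\delta_0$, then $X_v$ is independent in color $d$, because its inner edges have color $\delta_0$. Since the other points of $xv$ are light, its neighbors on the path lie in $Y_v\cup Z$. Then (2) gives $3\kappa\le|X_v|<2\kappa$. Both are contradictions.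

By Lemma 3 no possibility remains, and the Claim is proved. $\square$

**Proof of Theorem 1.** For $M\ge6$ we have $M-4\ge M/3=n/333$, and $n=111M$ is arbitrarily large. So by the Claim, $(4,4)$ is bad with $\varepsilon=1/333$. Applying Lemma 1 repeatedly, $(t,t)$ is bad for all $t\ge4$. Lemma 2 with $r=t$ says that in a disjoint union $G$ of $k$ of these complete graphs any $k(t+1)-1=kt+k-1$ disjoint monochromatic paths miss at least a fixed positive proportion of the vertices. Since $k\ge1$, this includes any $kt$ paths. The complement $\overline G$ is complete $k$-partite, hence $k$-colorable, so no $H$ with $\chi(H)=k+1$ is a subgraph of it. Thus $G$ satisfies the hypothesis of the conjecture while the number of missed vertices grows without bound. $\blacksquare$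

## A parabola of heavy points in $AG(2,p)$

Theorem 2 replaces the three heavy points by the $p$ points of a parabola in $AG(2,p)$, the plane $\mathbb F_p^2$ with $p+1$ directions, $p$ points on each line and $p+1$ lines through each point. We also need the projective plane $PG(2,p)$. It arises from $AG(2,p)$ by adding one point at infinity for each direction, lying on all lines of that direction, and one line at infinity consisting of the new points. Through every point of $PG(2,p)$ pass $p+1$ lines.

The role of Lemma 3 is played by a published theorem (Blokhuis, *Combinatorica* 14 (1994) 111–114): for a prime $p>2$, a point set of $PG(2,p)$ that meets every line and contains no line has at least $3(p+1)/2$ points. We use its dual. Points and lines of $PG(2,p)$ are the 1- and 2-dimensional subspaces of $\mathbb F_p^3$, and $U\mapsto U^\perp$ (for the dot product) exchanges points and lines and reverses inclusion. So *a set of fewer than $3(p+1)/2$ lines covering all points of $PG(2,p)$ contains all $p+1$ lines through some point*. For $p=3$ this reproduces Lemma 3: at most 4 affine lines and the line at infinity are at most $5<6$ lines. A full pencil through a point at infinity means a full parallel class in $F$, and a full pencil through an affine point means the four lines through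 it.

Let $p\ge5$ be prime and $r=\frac{3p-3}2$. We show that $(p+1,r)$ is bad. Applying Lemma 1 $t-p-1$ times, we then get that $(t,r+t-p-1)=\bigl(t,t+\frac{p-5}2\bigr)$ is bad for all $t\ge p+1$.

**Step 1: the coloring.** The colors are the $p+1$ directions of $AG(2,p)$. The heavy points are
$$P=\{v_s=(s,s^2):s\in\mathbb F_p\},$$
and all other points are light. A line $y=mx+c$ meets $P$ where $x^2-mx-c=0$, and a line $x=s$ meets $P$ only in $v_s$. So every line contains at most 2 heavy points. A *secant* is a line with 2 heavy points. The *tangent* at $v_s$ is the line $y=2sx-s^2$. It meets $P$ only in $v_s$, since $x^2-2sx+s^2=(x-s)^2$. Its direction is $(1,2s)$, so different heavy points have different tangent directions, $p$ being odd. (The line $x=s$ also meets $P$ only in $v_s$, but it is not called a tangent.)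

Let $M\ge3$ and $W=p^2M$. Each point $v$ gets a class $V_v$. Light classes have size $M$. The heavy classes, in some order $i=1,\dots,p$, have sizes $(2^{p+1}+2^i)W$. Edges between different classes get the direction of the line through the two points. Edges inside a heavy $V_v$ get the direction of the tangent at $v$. Edges inside light classes get arbitrary directions. Exactly as before, each monochromatic path has a line (for a one-vertex path, any line through its point) and meets only classes of points on its line. If $L$ is a line through a heavy $v$ other than the tangent at $v$, then its direction differs from the tangent direction, so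
$$V_v\text{ is independent in the color of }L. \tag{3}$$

(With $p=3$ the heavy points would be $(0,0),(1,1),(2,1)$. The secant directions are the slopes $1,2,0$, and the tangent at each heavy point is parallel to the opposite secant: at $(0,0)$ slope $0$, at $(1,1)$ slope $2$, at $(2,1)$ slope $4=1$. So inside the heavy classes this is the second failing filling above. The value $r=3$ for $p=3$ would give only $(4,3)$, so $(4,4)$ needs its own construction.)

**Step 2: two properties of the sizes.** These replace the arithmetic with $3\kappa,4\kappa,5\kappa$. For $I\subseteq P$ write $w(I)=\sum_{v\in I}|V_v|$.

(a) *For disjoint $I,J\subseteq P$, not both empty, $|w(I)-w(J)|\ge2W$.* If $|I|=|J|$, the terms $2^{p+1}$ cancel. The difference is then $W$ times the difference of two sums of distinct powers among $2^1,\dots,2^p$ over different index sets. It is nonzero by uniqueness of binary expansion, and an even multiple of $W$. If, say, $|I|>|J|$, then $w(I)-w(J)\ge2^{p+1}W-(2^1+\dots+2^p)W=2^{p+1}W-(2^{p+1}-2)W=2W$.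

(b) *For distinct heavy $u,v,x$, $|V_u|+|V_v|-|V_x|>W$.* The left side is at least $(2\cdot2^{p+1}+2+4-2^{p+1}-2^p)W=(2^p+6)W$.

**Step 3: the assumption, the uniform inequality, the pencil.** Suppose $r$ paths leave $c_0<M$ vertices uncovered. Let $\Lambda=(p^2-p)M$ be the number of light vertices. Since $r<2p\le3(p-1)\le(p-1)M$,
$$\Lambda+r+c_0<(p^2-p)M+(p-1)M+M=W. \tag{4}$$
Let $I,J'\subseteq P$ be disjoint, and suppose that on each path every neighbor of a vertex of $\bigcup_{v\in I}V_v$ lies in $\bigcup_{v\in J'}V_v$ or is light. Then (★) gives $w(I)-c_0\le w(J')+\Lambda+r$, and by (4)
$$w(I)<w(J')+W. \tag{5}$$
Every class has at least $M>c_0$ vertices and so is met by a path. Hence the set $F$ of lines of the paths covers $AG(2,p)$. Adding the line at infinity, we get at most $r+1=\frac{3p-1}2<\frac{3(p+1)}2$ lines covering $PG(2,p)$. By the dual form of Blokhuis's theorem there is a point $x$ of $PG(2,p)$ such that $F$ contains the set $\Pi$ of all affine lines through $x$. Here $|\Pi|=p+1$ if $x$ is affine, and $|\Pi|=p$ if $x$ is at infinity.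

**Step 4: at least $p$ paths have a secant or a tangent as their line.** Call such paths *relevant*. The idea is that the sizes are too irregular to balance along a tree. Let $\Gamma$ be the multigraph on $P$ with an edge $uv$ for each path whose line is the secant $uv$, and a loop at $v$ for each path whose line is the tangent at $v$. Its edges and loops are in bijection with the relevant paths, and $|P|=p$. So it suffices that every component of $\Gamma$ has at least as many edges as vertices, loops counting as edges.

Suppose some component has fewer edges than vertices. Being connected, it is a tree, without loops or multiple edges. Let $(I,J)$ be its bipartition, where one side may be empty if the component is a single vertex. By (a) we may name the sides so that $w(I)-w(J)\ge2W$. Let a path with line $L$ meet $V_v$ with $v\in I$. There is no loop at $v$, so $L$ is not the tangent at $v$, and by (3) $V_v$ is independent in the color of $L$. If $L$ contains another heavy point $u$, then the path contributes an edge $uv$ to $\Gamma$, so $u\in J$. Hence on this path all neighbors of vertices of $V_v$ lie in classes of points of $J$ or are light. By (5), $w(I)<w(J)+W$, a contradiction.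

**Step 5: $x\notin P$ is impossible, $x$ possibly at infinity.** Here the pencil wastes too many lines. Let $\Pi$ contain $\sigma$ secants and $\tau$ tangents. Two lines of $\Pi$ have no heavy point in common, because affinely they meet at most in $x\notin P$. Hence $2\sigma+\tau\le p$. If $x=(x_0,y_0)$ is affine, the tangent at $v_s$ passes through $x$ exactly when $s^2-2sx_0+y_0=0$, so $\tau\le2$. If $x$ is at infinity, then $\tau\le1$, because tangent directions are distinct. Therefore
$$\sigma+\tau\le\Bigl\lfloor\frac{p+\tau}2\Bigr\rfloor\le\frac{p+1}2 ,$$
using that $p$ is odd. So at least $p-\frac{p+1}2=\frac{p-1}2$ lines of $\Pi$ are neither secants nor tangents. Each is the line of some path, these paths are different, and none of them is relevant. With Step 4 the number of paths is at least $p+\frac{p-1}2=\frac{3p-1}2>r$, a contradiction.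

**Step 6: $x\in P$ is impossible.** Here too few paths remain outside the pencil. At least $p+1$ paths have their lines in $\Pi$, so at most $r-p-1=\frac{p-5}2$ paths have lines not in $\Pi$. These lines contain altogether at most $p-5$ heavy points. There are $p-1$ heavy points other than $x$, so at least two of them, say $u$ and $v$, lie on none of these lines. Then $V_u$ is met only by paths whose line lies in $\Pi$ and passes through $u$, that is, by paths on the secant $xu$. Likewise $V_v$ is met only by paths on the secant $xv$. By (3), $V_u$ and $V_v$ are independent in the respective colors. Each secant has only its two heavy points, so on these paths the neighbors of $V_u$ and of $V_v$ lie in $V_x$ or are light. By (5) with $I=\{u,v\}$, $J'=\{x\}$ we get $|V_u|+|V_v|-|V_x|<W$, contradicting (b).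

**Step 7: conclusion.** So any $r$ paths leave at least $M$ vertices uncovered. For fixed $p$, the number of vertices is
$$n=\bigl[(p^2-p)+p^2\bigl(p\,2^{p+1}+2^{p+1}-2\bigr)\bigr]M,$$
a constant multiple of $M$, and $M\ge3$ is arbitrary. Hence $(p+1,r)$ is bad, and by Lemma 1 so is $\bigl(t,t+\frac{p-5}2\bigr)$ for $t\ge p+1$.

For the asymptotic statement let $p$ be the largest prime with $p\le t-1$. By the prime number theorem $p=(1-o(1))t$, so $t+\frac{p-5}2=(\frac32-o(1))t$. By Lemma 2, in the disjoint union of $k$ of the corresponding complete graphs, any $k\bigl(t+\frac{p-5}2\bigr)=(\frac32-o(1))kt$ paths miss a linear number of vertices. As in the proof of Theorem 1, the complement of this union contains no $H$ with $\chi(H)=k+1$. $\blacksquare$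

## One color: depth-first search and merging paths

For $t=1$ colors play no role, and Theorem 3 says that $k$ disjoint paths of $G$ cover all but a bounded number of vertices if $\overline G$ does not contain a fixed $(k+1)$-chromatic graph $H$.

**Step 1: reduction to complete multipartite graphs.** Let $K_j(s)$ be the complete $j$-partite graph with all parts of size $s$; for example, $K_1(s)$ is $s$ vertices without edges and $K_2(2)$ is a 4-cycle. If $\chi(H)=k+1$ and $s=|V(H)|$, then a proper coloring of $H$ with $k+1$ colors shows $H\subseteq K_{k+1}(s)$. So if $\overline G\not\supseteq H$, then $\overline G\not\supseteq K_{k+1}(s)$. It suffices to prove, for all $k,s\ge1$, that *there is $c(k,s)$ such that if $\overline G\not\supseteq K_{k+1}(s)$, then at most $k$ disjoint paths of $G$ cover all but at most $c(k,s)$ vertices.* We use strong induction on $k$.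

**Step 2: one path and two equal sets without edges between them.** This step splits the graph. Maintain a partition $V(G)=V(Q)\cup A\cup U$, where $Q$ is a path and $G$ has no edges between $A$ and $U$. Start with $U=V(G)$. As long as $Q$ or $U$ is nonempty, do the following. If $Q$ is empty, move a vertex of $U$ to $Q$. Otherwise look at the last vertex $v$ of $Q$: if $v$ has a neighbor in $U$, append such a neighbor to $Q$; if it has none, move $v$ from $Q$ to $A$.

The condition on $A$ and $U$ is preserved, since a vertex moved to $A$ has no neighbor in $U$ at that moment and $U$ only shrinks. Each step either decreases $|U|$ by 1 or increases $|A|$ by 1, so $|U|-|A|$ drops by exactly 1 per step. It runs from $|V(G)|$ down to $-|V(G)|$. Stop when $|A|=|U|$.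

**Step 3: the case $|A|=|U|<s$.** Then the single path $Q$ misses fewer than $2s$ vertices, and we are done.

**Step 4: the case $|A|=|U|\ge s$.** This is where induction enters. Let $\alpha,\beta$ be maximal with $K_\alpha(s)\subseteq\overline G[A]$ and $K_\beta(s)\subseteq\overline G[U]$. They are at least 1, because $|A|,|U|\ge s$. Since $G$ has no edges between $A$ and $U$, all pairs between them are edges of $\overline G$, so $K_{\alpha+\beta}(s)\subseteq\overline G$. Hence $\alpha+\beta\le k$. For $k=1$ this is impossible, so only Step 3 occurs; this is the base of the induction. For $k\ge2$ both $\alpha$ and $\beta$ are less than $k$. By maximality $\overline G[A]\not\supseteq K_{\alpha+1}(s)$ and $\overline G[U]\not\supseteq K_{\beta+1}(s)$. So by induction $G[A]$ and $G[U]$ are covered by at most $\alpha$ and at most $\beta$ paths, up to $c(\alpha,s)+c(\beta,s)$ vertices in total. Together with $Q$ we have at most $\alpha+\beta+1\le k+1$ disjoint paths.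

**Step 5: from $k+1$ paths to $k$.** If there are at most $k$ paths, we are done. Suppose there are exactly $k+1$. If one of them has fewer than $s$ vertices, discard it. Otherwise take a terminal segment of $s$ vertices of each path. These are $k+1$ disjoint sets of size $s$. If $G$ had no edge between two different ones, they would form a $K_{k+1}(s)$ in $\overline G$. So some edge $yz$ of $G$ joins the terminal segments of two different paths. Cut off the vertices after $y$ on the first path and after $z$ on the second, at most $s-1$ on each, and join the two remaining paths by $yz$. This leaves $k$ paths and loses at most $2(s-1)$ vertices. In all cases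
$$c(k,s)=2s+\max\Bigl(0,\ \max_{\alpha,\beta\ge1,\ \alpha+\beta\le k}\bigl(c(\alpha,s)+c(\beta,s)\bigr)\Bigr)$$
works, where the inner maximum is absent for $k=1$. Explicitly, $c(1,s)=2s$, and by induction $c(k,s)=(4k-2)s$, because $2+(4\alpha-2)+(4\beta-2)=4(\alpha+\beta)-2$ is largest when $\alpha+\beta=k$. $\blacksquare$
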